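# Directed cycles in the graphs $G_R$ of affine permutations

## 1. Affine permutations and their inversions

Throughout, $n\ge 2$ is an integer.

**Definition (affine permutation).** $\widetilde S_n$ is the group of bijections $w:\mathbb Z\to\mathbb Z$ with $w(i+n)=w(i)+n$ for all $i$ and $\sum_{i=1}^n w(i)=\binom{n+1}{2}$. We write $w=[w(1),\dots,w(n)]$ (window notation).

Two examples accompany us. The first is $\alpha=[6,2,-2]\in\widetilde S_3$: the sum is $6=\binom42$ and the residues of $6,2,-2$ mod $3$ are $0,2,1$, so $\alpha$ is a bijection. For instance $\alpha(5)=5$, $\alpha(6)=1$, $\alpha(9)=4$. The second is $\beta=[4,3,2,1]\in\widetilde S_4$, which reverses each block $\{4r+1,\dots,4r+4\}$.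

**Definition (two relations, and the displacement).** Write $x\triangleright y$ if $x<y$ and $w(x)>w(y)$. Write $x\ll y$ if $x<y$ and $w(x)<w(y)$. Put $D(x)=w(x)-x$; it depends only on $x$ mod $n$.

Both relations are transitive, and for $x<y$ exactly one of $x\triangleright y$, $x\ll y$ holds. Always $x\ll x+n$. Since $w(x)>w(y)$ says $x+D(x)>y+D(y)$, we have
$$x\triangleright y\iff 0<y-x<D(x)-D(y). \tag{1}$$
So $x\triangleright y$ forces $D(x)>D(y)$. In a chain $x_1\triangleright x_2\triangleright\cdots\triangleright x_m$ the values $D(x_i)$ strictly decrease, and in particular the $x_i$ have distinct residues mod $n$. The normalization of $\sum w(i)$ plays no role in any of this: adding a constant to $w$ changes neither relation.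

For $\alpha$ we get $D=5,0,-5$ on the residues $1,2,3$ mod $3$. So $1\triangleright 2+3s$ iff $0<1+3s<5$, that is, iff $s\in\{0,1\}$.

**Definition (classes and inversions).** For $m\ge2$, let $\binom{\mathbb Z}{m}_n$ be the set of $m$-element subsets of $\mathbb Z$ modulo simultaneous translation of all entries by a multiple of $n$. A class is written $[x_1,\dots,x_m]$ with $x_1<\dots<x_m$; a representing set is a *lift*, and $x_j$ is the entry in *slot* $j$. The set of $m$-inversions of $w$ is
$$\mathrm{Inv}_m(w)=\{[x_1,\dots,x_m]: w(x_1)>\dots>w(x_m)\}.$$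

This is well defined because $w$ commutes with translation by $n$. It is finite: up to translation there are $n$ choices of $x_1$, and by (1) the other entries lie within bounded distance of $x_1$. By transitivity, $[x_1,\dots,x_m]\in\mathrm{Inv}_m(w)$ as soon as $x_i\triangleright x_{i+1}$ for all $i<m$.

For $\alpha$, formula (1) gives
$$\mathrm{Inv}_2(\alpha)=\{[1,2],[1,5],[1,3],[1,6],[1,9],[2,3],[2,6]\},$$
$$\mathrm{Inv}_3(\alpha)=\{[1,2,3],[1,2,6],[1,5,6],[1,5,9]\},$$
and $\mathrm{Inv}_4(\alpha)=\emptyset$, because there are only three residues. Classes are taken mod $3$, so $[5,6]=[2,3]$ and $[5,9]=[2,6]$. For $\beta$, the set $\mathrm{Inv}_m(\beta)$ consists of the classes of the $m$-subsets of $\{1,2,3,4\}$.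

## 2. Packets, quasi-inversion relations and slot moves

**Definition (packet).** For $U=[u_1,\dots,u_{m+1}]$, the packet $P(U)$ is the set of classes $U\setminus u_i$, $1\le i\le m+1$. Its lex order is $U\setminus u_{m+1},\ U\setminus u_m,\dots,U\setminus u_1$; the antilex order is the reverse.

If $U\in \mathrm{Inv}_{m+1}(w)$, then $P(U)\subseteq\mathrm{Inv}_m(w)$. For $U=[1,5,6]\in\mathrm{Inv}_3(\alpha)$ the lex list is $[1,5],[1,6],[5,6]=[2,3]$. For $U=[1,2,3,4]\in\mathrm{Inv}_4(\beta)$ it is $[1,2,3],[1,2,4],[1,3,4],[2,3,4]$.

**Definition (quasi-inversion relations at level $m$).** Let $U=[u_1,\dots,u_{m+1}]\notin\mathrm{Inv}_{m+1}(w)$ and $1\le j\le m$, and suppose that both $U\setminus u_j$ and $U\setminus u_{j+1}$ lie in $\mathrm{Inv}_m(w)$. Then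

- $U\setminus u_j<U\setminus u_{j+1}$ if $m+1-j$ is even,
- $U\setminus u_{j+1}<U\setminus u_j$ if $m+1-j$ is odd.

Example, for $\alpha$ and $m=3$: take $U=[1,2,5,6]$ and $j=2$. Both $[1,5,6]$ and $[1,2,6]$ are in $\mathrm{Inv}_3(\alpha)$ and $m+1-j=2$ is even, so $[1,5,6]<[1,2,6]$. What happened is that the entry in slot 2 moved from $2$ to $5$, and $2\ll5$. This is the general picture.

**Lemma 1 (slot moves).** Let $X,X'$ be lifts of elements of $\mathrm{Inv}_m(w)$ that differ only in slot $j$, with $x_j\ll x_j'$. Then there is a quasi-inversion relation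
$$X<X'\ \text{ if } m+1-j \text{ is odd},\qquad X'<X\ \text{ if } m+1-j\text{ is even,}\tag{2}$$
and every quasi-inversion relation at level $m$ is of this form.

*Proof.* Let $U=X\cup X'$. Both $x_j,x_j'$ lie strictly between the entries of slots $j-1$ and $j+1$, so $u_j=x_j$, $u_{j+1}=x_j'$, $X=U\setminus u_{j+1}$, $X'=U\setminus u_j$. As $u_j\ll u_{j+1}$, we have $U\notin\mathrm{Inv}_{m+1}(w)$, and the definition gives (2). Conversely, take a quasi-inversion relation from $U$ and $j$. Every pair of entries of $U$ other than $(u_j,u_{j+1})$ lies in $U\setminus u_j$ or in $U\setminus u_{j+1}$, hence is inverted. If also $u_j\triangleright u_{j+1}$, then $U\in\mathrm{Inv}_{m+1}(w)$, which is excluded. So $u_j\ll u_{j+1}$. $\square$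

In words: *raising* slot $j$ means replacing $x_j$ by some $x_j'$ with $x_j\ll x'_j$, staying in $\mathrm{Inv}_m(w)$. Raising the last slot goes up in the order, raising the slot before it goes down, and so on alternately. The two cases we use most are these.

- Level $2$: raising slot 2 goes up, raising slot 1 goes down.
- Level $3$: raising slot 1 or slot 3 goes up, raising slot 2 goes down.

## 3. Congruence relations and the permanent poset

**Definition (congruence relations at level $m$).** Let $v_i=v_i^{(n,m)}=(0,\dots,0,n,\dots,n)$, with $i$ zeros followed by $m-i$ copies of $n$, added entrywise to $(x_1,\dots,x_m)$. The congruence poset $\mathrm{Cr}(n,m)$ on $\binom{\mathbb Z}{m}_n$ is generated by the following relations, for all $X$ and $0\le i<m$: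

- $X\le X+v_i$ if $m-i$ is odd,
- $X+v_i\le X$ if $m-i$ is even.

In terms of gaps: passing from $X$ to $X+v_i$ with $i\ge1$ increases the gap $x_{i+1}-x_i$ by $n$ and changes no other gap. The case $i=0$ is trivial, since $X+v_0=X$ as a class. At level 2 there is one nontrivial type of relation, $[x,y]\le[x,y+n]$. At level 3 there are two, $X\le X+v_2$ and $X+v_1\le X$.

**Definition (permanent poset).** $\mathcal P_w(n,m)$ is the set $\mathrm{Inv}_m(w)$ ordered by the transitive closure of the quasi-inversion relations at level $m$ and the congruence relations of $\mathrm{Cr}(n,m)$ between elements of $\mathrm{Inv}_m(w)$.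

Example: $\mathcal P_\alpha(3,3)$. In gaps $(d_1,d_2)$ the four elements are
$$[1,2,3]=(1,1),\quad [1,2,6]=(1,4),\quad [1,5,6]=(4,1),\quad [1,5,9]=(4,4).$$
Increasing $d_1$ by $3$ goes down and increasing $d_2$ by $3$ goes up. So $[1,5,6]$ is the bottom, $[1,2,6]$ is the top, and $[1,2,3]$, $[1,5,9]$ lie between them. An element of $\mathrm{Inv}_3(\alpha)$ uses all three residues in a fixed order, so a slot move changes a slot by a multiple of $3$. Raising slot 1 lowers $d_1$, raising slot 3 raises $d_2$, raising slot 2 raises $d_1$ and lowers $d_2$. By (2) all three agree with the order just described. Thus $\mathcal P_\alpha(3,3)$ is a diamond with incomparable middle elements.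

**Remark 1 (one-step relations suffice).** One might read "congruence relations between elements of $\mathrm{Inv}_m(w)$" as the generating relations only, or as all relations of the poset $\mathrm{Cr}(n,m)$. Both readings give the same order on $\mathrm{Inv}_m(w)$. Suppose $X\le Y$ in $\mathrm{Cr}(n,m)$ with $X,Y\in\mathrm{Inv}_m(w)$. A generating relation keeps the residue of every slot and moves one gap by $n$, in a direction that depends only on the index of the gap. So $Y$ arises from $X$ by moving each gap by some multiple of $n$ in its allowed direction. Do this one gap at a time in steps of $n$. By (1), the entries in slots $i,i+1$ are inverted iff the gap lies in an interval that depends only on their residues. The initial and final values of each gap lie in this interval, hence so do all intermediate ones. By transitivity every intermediate class is in $\mathrm{Inv}_m(w)$. So we work with one-step relations only. Edges for the other relations would be shortcuts of directed paths, and they change nothing about acyclicity.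

## 4. Consistent sets, the graph $G_R$, and the conjecture

From now on $k\ge3$.

**Definition (consistent set).** $\mathcal C_w(n,k)$ is the set of $R\subseteq \mathrm{Inv}_k(w)$ such that

- (C1) for every $U\in\mathrm{Inv}_{k+1}(w)$, the set $R\cap P(U)$ is a prefix or a suffix of $P(U)$ in lex order (the empty set and all of $P(U)$ are allowed);
- (C2) $R$ is an order ideal of $\mathcal P_w(n,k)$: if $X<Y$ and $Y\in R$, then $X\in R$.

For $\alpha$ and $k=3$, (C1) is vacuous, and $\mathcal C_\alpha(3,3)$ consists of the six ideals of the diamond. For $\beta$ and $k=3$ it is (C2) that is vacuous: two lifts that share an entry lie in the same block, where every pair is inverted, so there are no slot moves, and no congruence relation stays inside a block. So $\mathcal C_\beta(4,3)$ consists of the prefixes and suffixes of the list $[1,2,3],[1,2,4],[1,3,4],[2,3,4]$; there are $5+5-2=8$ of them.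

**Definition (the graph $G_R$).** For $R\in\mathcal C_w(n,k)$, $G_R$ is the directed graph with vertex set $\mathrm{Inv}_{k-1}(w)$ and the following edges.

- (a) For each $Y\in\mathrm{Inv}_k(w)$, list $P(Y)$ in lex order as $Z_1,\dots,Z_k$. Add $Z_i\to Z_{i+1}$ ($1\le i<k$) if $Y\notin R$, and $Z_{i+1}\to Z_i$ if $Y\in R$.
- (b) An edge $X\to Y$ for each quasi-inversion relation $X<Y$ at level $k-1$.
- (c) An edge $X\to Y$ for each congruence relation $X<Y$ of $\mathrm{Cr}(n,k-1)$ with $X\ne Y$ and $X,Y\in\mathrm{Inv}_{k-1}(w)$.

So (b) and (c) are the generating relations of $\mathcal P_w(n,k-1)$, while (a) reads each packet forwards or backwards as $R$ dictates. (For $k=2$ the vertex set would be $\mathrm{Inv}_1(w)\cong\mathbb Z$, which needs separate conventions; that case is excluded.)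

Two graphs by hand, both with $k=3$; we write $xy$ for $[x,y]$ while all entries are single digits.

*The graph for $\alpha$ and $R=\{[1,5,6]\}$.* The (a)-edges are
$$12\to13\to23,\qquad 12\to16\to26,\qquad 23\to16\to15,\qquad 15\to19\to26,$$
from $[1,2,3]$, $[1,2,6]$, $[1,5,6]\in R$ (read backwards) and $[1,5,9]$. The (c)-edges are $12\to15$, $13\to16\to19$, $23\to26$. The (b)-edges that are not already (c)-edges are, by Lemma 1, $12\to19$, $13\to15$, $13\to19$ (slot 2 raised, since $2\ll9$, $3\ll5$, $3\ll 9$), and $23\to19$, $13\to26$. The last two lower slot 1, from $[2,3]$ to $[-5,3]=[1,9]$ and from $[1,3]$ to $[-1,3]=[2,6]$, since $-5\ll2$ and $-1\ll1$. Every edge goes forward in the order $12,13,23,16,15,19,26$, so $G_R$ is acyclic.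

If we drop (C2) this fails. For $R=\{[1,2,3]\}$, which is not an ideal because $[1,5,6]<[1,2,3]$, we get the cycle $13\to16\to23\to13$: a congruence edge, then an edge from $[1,5,6]\notin R$, then one from $[1,2,3]\in R$.

*The graph for $\beta$ and $R=\{[1,2,3]\}$.* The edges are $23\to13\to12$, $12\to14\to24$, $13\to14\to34$, $23\to24\to34$. All go forward in the order $23,13,12,14,24,34$. If we drop (C1) this fails. For $R=\{[1,2,4]\}$ there is the cycle $12\to13\to14\to12$.

So each of the two conditions excludes cycles in these examples. The conjecture says that together they always do. The following statement is the problem of these notes; it is taken from Sara Billey, Herman Chau, Kevin Liu, "Commutation classes of reduced words and higher Bruhat orders for affine permutations", arXiv:2604.24573 (2026).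

**Conjecture.** Let $w\in\widetilde S_n$. For any $R\in\mathcal C_w(n,k)$, the graph $G_R$ is acyclic.

It is false in general, and true in some ranges.

**Theorem 1.** For $n=8$, $k=4$ and $w=[6,5,0,-1,10,9,4,3]\in\widetilde S_8$ there is $R\in\mathcal C_w(8,4)$ such that $G_R$ has a directed cycle.

**Theorem 2.** For every $k\ge4$ and every $n\ge k+4$ there are $w\in\widetilde S_n$ and $R\in\mathcal C_w(n,k)$ such that $G_R$ has a directed cycle.

**Theorem 3.** The relations (b), (c) alone are acyclic for all $w$, so every $\mathcal P_w(n,m)$, $m\ge2$, is a genuine poset. If $n\le k$, then $G_R$ is acyclic for all $w$ and all $R\in\mathcal C_w(n,k)$.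

**Theorem 4.** If $k=3$, then $G_R$ is acyclic for all $n$, $w$ and $R\in\mathcal C_w(n,3)$.

Hence $k=3$ is the only $k$ for which the conjecture holds for all $n$. For $k\ge4$ it holds if $n\le k$ and fails if $n\ge k+4$; the cases $k\ge4$, $k<n<k+4$ are not decided here.

We prove the first half of Theorem 3, then Theorem 4. Seeing where the proof of Theorem 4 stops working at $k=4$ leads to Theorems 1 and 2. The second half of Theorem 3 comes last.

## 5. A linear functional increasing along (b) and (c)

To show that a directed graph is acyclic, the first thing to look for is a function on its vertices that increases along every edge. For (b) and (c) there is one, and it is linear. Let $m\ge2$ and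
$$F(X)=\sum_{j=1}^m c_jx_j,\qquad c_m=1,\quad c_j=2(-1)^{m-j}\ (1<j<m),\quad c_1=(-1)^{m-1}.$$

**Proof of Theorem 3, first statement.** Start with the tail sums $\sum_{j>i}c_j$. For $i=m-1$ the tail sum is $c_m=1$. Each further term $c_j=\pm2$ flips the sign, so for $1\le i<m$ the tail sum is $+1$ if $m-i$ is odd and $-1$ if $m-i$ is even. The last term $c_1=(-1)^{m-1}$ cancels the tail sum at $i=1$, so $\sum_jc_j=0$. Therefore $F$ does not change under translation and is well defined on classes.

*Quasi-inversion relations.* We have $c_j>0$ iff $m-j$ is even iff $m+1-j$ is odd. By (2), going up means raising slot $j$ when $c_j>0$ and lowering it when $c_j<0$. In both cases $F$ strictly increases.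

*Congruence relations.* For $1\le i<m$, $F(X+v_i)-F(X)$ is $+n$ if $m-i$ is odd and $-n$ if $m-i$ is even. In both cases $F$ increases by $n$ in the direction of the relation. The case $i=0$ is trivial.

So the relations generate an acyclic graph, and their transitive closure is a partial order. $\square$

In particular, $G_R$ is acyclic whenever $\mathrm{Inv}_k(w)=\emptyset$, because then there are no (a)-edges.

With (a)-edges this method stops at once. For $k=3$ we have $F([x,y])=y-x$. On a packet $xy,xz,yz$ with $x<y<z$ the values are $y-x$, $z-x$, $z-y$, so $F$ rises and then falls whichever way the packet is read. The function $F$ does not know $R$. Any function that increases along the (a)-edges has to.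

## 6. A potential that depends on $R$: the case $k=3$

**The lifted graph.** To keep track of translations, we lift $G_R$ to $\mathbb Z$. Let $\widetilde G$ be the graph whose vertices are the pairs $xy$ with $x\triangleright y$ (actual pairs of integers), and regard $R$ as a set of triples $xyz$, invariant under translation by $n$. By (2) with $m=2$ the edges are:

- (a) for $x\triangleright y\triangleright z$: $xy\to xz\to yz$ if $xyz\notin R$, and $yz\to xz\to xy$ if $xyz\in R$;
- (b$_2$) $xy\to xz$ if $x\triangleright y$, $x\triangleright z$, $y\ll z$;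
- (b$_1$) $yz\to xz$ if $x\ll y$, $x\triangleright z$, $y\triangleright z$.

The congruence edges $[x,y]\to[x,y+n]$ are instances of (b$_2$). Every edge of $G_R$ lifts, starting at any lift of its tail. So a directed cycle in $G_R$ yields a path of positive length in $\widetilde G$ from some $X$ to $X+tn$, $t\in\mathbb Z$. (For a pair or triple, $X+tn$ means adding $tn$ to all entries.)

For a union $E$ of residue classes mod $n$, let $\widetilde G_E$ be the subgraph induced on the pairs with both entries in $E$. We prove by induction on the number of classes in $E$: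

> $S(E)$: for no $t\in\mathbb Z$ does $\widetilde G_E$ have a path of positive length from some $X$ to $X+tn$.

The statement $S(\mathbb Z)$ is Theorem 4. If $E$ has at most one class, there are no vertices and $S(E)$ is clear.

Now let $E$ have at least two classes, and let $c$ be a residue class in $E$ of minimal $D$. Its members are denoted $c^*,c_1,c_2,\dots$. Since $c^*\triangleright z$ forces $D(c^*)>D(z)$, no $c^*\triangleright z$ with $z\in E$ occurs. So for $z\in E\setminus c$ exactly one of $z\triangleright c^*$, $z\ll c^*$, $c^*\ll z$ holds, and the vertices involving $c$ are the pairs $bc^*$, with the $c$-entry last.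

**Definition (high and low).** Let $A=xy$ be a vertex of $\widetilde G_E$ not involving $c$. Call $A$ *high* with respect to $c^*$ if $c^*\ll y$, or if $y\triangleright c^*$ and $xyc^*\in R$. Otherwise $A$ is *low*; that is, $y\ll c^*$, or $y\triangleright c^*$ and $xyc^*\notin R$.

Note that $y\triangleright c^*$ implies $x\triangleright c^*$. Example, for $\alpha$, $R=\{[1,5,6]\}$ and $c=3\mathbb Z$: let $A=12$. It is high with respect to $0$, because $\alpha(0)=-5<\alpha(2)=2$. It is low with respect to $3$ and $6$, because $2\triangleright3$, $2\triangleright6$ and $[1,2,3],[1,2,6]\notin R$. It is low with respect to $9$, because $2\ll9$.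

The idea is that "high with respect to $c^*$" should mean "later than the vertices that carry $c^*$". The largest $c^*$ for which $A$ is high then serves as a height of $A$. Steps 1–4 show that this is compatible with all edges. They use only (C1) and the level-3 slot rule: since $R$ is an ideal, membership in $R$ passes down when slot 1 or slot 3 is lowered or slot 2 is raised.

**Step 1 (edges between vertices with and without $c$).** *If $A\to bc^*$, then $A$ is low with respect to $c^*$; if $bc^*\to A$, then $A$ is high with respect to $c^*$.* Here $A=xy$ does not involve $c$. In an (a)-packet that contains $c^*$, the entry $c^*$ comes last, so the packet is $xy,xc^*,yc^*$. The adjacent pair with exactly one vertex involving $c$ is $xy,xc^*$, and the edge is $xy\to xc^*$ if $xyc^*\notin R$, $xc^*\to xy$ if $xyc^*\in R$. A (b$_2$)-edge is $xy\to xc^*$ with $y\ll c^*$, or $xc^*\to xy$ with $c^*\ll y$. A (b$_1$)-edge joins two pairs with the same last entry; since $c^*$ cannot be first in a pair, either both or neither involve $c$. In each case found the status of $xy$ is as claimed.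

**Step 2 (highness propagates).** *If $A\to A'$ is an edge, neither vertex involves $c$, and $A$ is high with respect to $c^*$, then $A'$ is high with respect to $c^*$.*

*Edges of type (a), with $x\triangleright y\triangleright z$.*

- Suppose $z\triangleright c^*$. Then $xyzc^*\in\mathrm{Inv}_4$, with packet $xyz,\,xyc^*,\,xzc^*,\,yzc^*$ in lex order, and $xy,xz,yz$ are high iff the second, third, fourth entry is in $R$. If $xyz\notin R$, then by (C1) $R$ meets the packet in a suffix (possibly empty). The edges are $xy\to xz\to yz$, and membership of the entries passes along them. If $xyz\in R$, then $R$ meets the packet in a prefix. The edges are $yz\to xz\to xy$, and again membership passes along them.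
- Suppose $z\ll c^*$. Then $xz$ and $yz$ are low, so only an edge with tail $xy$ could be bad. Let $xy$ be high. Since $c^*>z>y$, we do not have $c^*\ll y$, so $y\triangleright c^*$ and $xyc^*\in R$. Raising slot 3 from $z$ to $c^*$ gives $xyz<xyc^*$, hence $xyz\in R$. Then the packet is read backwards, and $xy$ has no outgoing edge in it.
- Suppose $c^*\ll z$. Then $xz$ and $yz$ are high, so only an edge with head $xy$ could be bad. That edge is $xz\to xy$, which exists only if $xyz\in R$; we show that then $xy$ is high. If $y\ll c^*$, then $w(y)<w(c^*)<w(z)$, contradicting $y\triangleright z$. If $c^*\ll y$, then $xy$ is high. If $y\triangleright c^*$, raising slot 3 from $c^*$ to $z$ gives $xyc^*<xyz\in R$, so $xyc^*\in R$ and $xy$ is high.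

*Edges (b$_2$): $xy\to xz$ with $y\ll z$, and $xy$ high.* If $c^*\ll y$, then $c^*\ll z$. Otherwise $y\triangleright c^*$ and $xyc^*\in R$. Now $w(c^*)<w(y)<w(z)$, so either $c^*\ll z$, and $xz$ is high, or $z\triangleright c^*$. In the latter case raising slot 2 from $y$ to $z$ goes down, $xzc^*<xyc^*$, so $xzc^*\in R$ and $xz$ is high.

*Edges (b$_1$): $yz\to xz$ with $x\ll y$.* If $z\triangleright c^*$, raising slot 1 from $x$ to $y$ gives $xzc^*<yzc^*$, so $yzc^*\in R$ implies $xzc^*\in R$. Otherwise both statuses depend only on $z$ and $c^*$, and are equal.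

**Step 3 (highness is monotone in $c^*$).** *If $c_1<c_2$ are in $c$ and $A=xy$ is high with respect to $c_2$, then it is high with respect to $c_1$.* We have $c_1\ll c_2$. If $c_2\ll y$, then $c_1\ll y$. Otherwise $y\triangleright c_2$ and $xyc_2\in R$. Now $w(c_1)<w(c_2)<w(y)$, so either $c_1\ll y$, or $y\triangleright c_1$. In the latter case raising slot 3 gives $xyc_1<xyc_2$, so $xyc_1\in R$.

**Step 4 (edges between vertices with $c$).** *If $bc_1\to b'c_2$ is an edge, then $c_2\ge c_1$.* In (a) and (b$_1$) the $c$-entry is common to both vertices: the three entries of an (a)-triple have distinct residues, and (b$_1$) keeps the last entry. An edge (b$_2$) raises the last entry.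

**Step 5 (the potential, and $t\ge0$).** Put $\Phi(bc^*)=c^*$, and for $A$ not involving $c$ put
$$\Phi(A)=\max\{c^*: A\text{ is high with respect to }c^*\}.$$
The maximum exists: for $A=xy$ we have $c^*\ll y$ when $c^*$ is very negative and $y\ll c^*$ when it is very large. We check that $\Phi$ weakly increases along every edge, and strictly along edges from a vertex without $c$ to one with $c$.

- $A\to A'$, neither involving $c$: by Step 2, $A'$ is high with respect to $\Phi(A)$, so $\Phi(A')\ge\Phi(A)$.
- $A\to bc^*$: by Step 1, $A$ is low with respect to $c^*$, and by Step 3 also with respect to all larger members of $c$. So $\Phi(A)<c^*$.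
- $bc^*\to A$: by Step 1, $A$ is high with respect to $c^*$, so $\Phi(A)\ge c^*$.
- $bc_1\to b'c_2$: this is Step 4.

Everything is invariant under translation by $n$, so $\Phi(X+n)=\Phi(X)+n$. Hence a path from $X$ to $X+tn$ in $\widetilde G_E$ has $t\ge0$.

**Step 6 (reversal, and $t\le0$).** To bound $t$ from the other side we turn the line around. Let $\bar w(x)=-w(-x)$, $\bar E=-E$, and $R^*=\{-Y: Y\in\mathrm{Inv}_3(w)\setminus R\}$. Clearly $\bar w$ is a bijection with $\bar w(x+n)=\bar w(x)+n$. Moreover
$$\sum_{i=1}^n w(-i)=\sum_{i=1}^n\big(w(n-i)-n\big)=\sum_{j=0}^{n-1}w(j)-n^2=\binom{n+1}2-n-n^2=-\binom{n+1}2,$$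
so $\sum_{i=1}^n\bar w(i)=\binom{n+1}{2}$ and $\bar w\in\widetilde S_n$. For $w$ and $\bar w$, $x\triangleright y$ corresponds to $-y\triangleright-x$, and $x\ll y$ to $-y\ll-x$. So $X\mapsto-X$ is a bijection $\mathrm{Inv}_m(w)\to\mathrm{Inv}_m(\bar w)$, and it reverses the lex order of packets.

*It carries $\widetilde G_E$ for $(w,R)$ to $\widetilde G_{\bar E}$ for $(\bar w,R^*)$, with directions preserved.* In (a), both the lex order and the membership are reversed, so directions are kept. A (b$_1$)-edge $yz\to xz$ with $x\ll y$ becomes $(-z)(-y)\to(-z)(-x)$ with $-y\ll-x$, which is a (b$_2$)-edge; and conversely.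

*$R^*$ satisfies (C1).* The complement of a prefix is a suffix and vice versa, and reversing the list exchanges the two notions again.

*$R^*$ satisfies (C2).* Under $X\mapsto -X$ at level 3, slot $j$ becomes slot $4-j$ and raising becomes lowering. The rule "slots 1 and 3 up, slot 2 down" is symmetric under $j\mapsto4-j$, so quasi-inversion relations are reversed. For congruence relations,
$$-(X+v_2)=(-x_3-n,-x_2,-x_1)\equiv(-x_3,-x_2+n,-x_1+n)=(-X)+v_1,$$
and likewise $-(X+v_1)\equiv(-X)+v_2$. So $X\le X+v_2$ turns into $-(X+v_2)=(-X)+v_1\le -X$, and $X+v_1\le X$ turns into $-X\le(-X)+v_2=-(X+v_1)$. These are congruence relations, reversed. The same applies to $\bar w$ in place of $w$, so $X\mapsto -X$ is an order-reversing bijection whose inverse is order-reversing. The complement of the ideal $R$ is closed upwards, hence its image $R^*$ is closed downwards.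

So Step 5 applies to $(\bar w,\bar E,R^*)$. A path from $X$ to $X+tn$ becomes a path from $-X$ to $-X-tn$, so $-t\ge0$. Altogether $t=0$: the path is a closed walk.

**Step 7 (closed walks).** It remains to exclude closed walks of positive length in $\widetilde G_E$. On a closed walk $\Phi$ is constant. Hence no edge goes from a vertex without $c$ to a vertex with $c$, and therefore none goes back either. If the walk avoids $c$, it contradicts $S(E\setminus c)$. Otherwise it consists of vertices $bc^*$, and $c^*$ is fixed because $\Phi$ is constant.

Look at the finite set of all $b\in E$ with $b\triangleright c^*$. For $b<b'$ in it there is exactly one edge between $bc^*$ and $b'c^*$: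

- if $b\triangleright b'$ and $bb'c^*\notin R$, it is $bc^*\to b'c^*$;
- if $b\triangleright b'$ and $bb'c^*\in R$, or if $b\ll b'$ (type (b$_1$)), it is $b'c^*\to bc^*$.

So these vertices form a tournament, and it contains a directed cycle. A shortest directed cycle $a_1\to a_2\to\cdots\to a_r\to a_1$ in a tournament has $r=3$. Indeed $r\ge3$; and if $r\ge4$, then either $a_3\to a_1$ closes a 3-cycle, or $a_1\to a_3$ gives a cycle of length $r-1$. So there is a 3-cycle on some $b_1<b_2<b_3$. Write $b_ib_j$ for the triple $b_ib_jc^*$. When $b_1\triangleright b_2\triangleright b_3$, we have $b_1b_2b_3c^*\in\mathrm{Inv}_4$, and $b_1b_2$, $b_1b_3$, $b_2b_3$ are in positions 2, 3, 4 of its packet.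

- *Orientation $b_1\to b_2\to b_3\to b_1$.* The first two edges give $b_1\triangleright b_2\triangleright b_3$, $b_1b_2\notin R$ and $b_2b_3\notin R$. Since $b_1\triangleright b_3$, the third gives $b_1b_3\in R$. Positions 2, 3, 4 are out, in, out. This is neither a prefix nor a suffix, contradicting (C1).
- *Orientation $b_1\to b_3\to b_2\to b_1$.* The first edge gives $b_1\triangleright b_3$ and $b_1b_3\notin R$.
  - If $b_1\triangleright b_2\triangleright b_3$, then $b_2b_3\in R$ and $b_1b_2\in R$. Positions 2, 3, 4 are in, out, in, contradicting (C1).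
  - If $b_1\ll b_2$, then $w(b_2)>w(b_1)>w(b_3)$, so $b_2\triangleright b_3$ and $b_2b_3\in R$. Raising slot 1 gives $b_1b_3<b_2b_3$, so $b_1b_3\in R$, a contradiction.
  - If $b_2\ll b_3$, then $w(b_1)>w(b_3)>w(b_2)$, so $b_1\triangleright b_2$ and $b_1b_2\in R$. Raising slot 2 from $b_2$ to $b_3$ goes down, $b_1b_3<b_1b_2$, so $b_1b_3\in R$, a contradiction.

This proves $S(E)$, and with $E=\mathbb Z$ Theorem 4. $\square$

## 7. Drift at level 3, and a cycle for $n=8$, $k=4$

Can the argument be repeated for $k=4$? Look at Step 6. Let $X<X'$ be a level-$m$ relation that raises slot $j$, so $m+1-j$ is odd. Under negation it becomes a move from $-X$ to $-X'$ that *lowers* slot $m+1-j$. By (2) this goes up iff $m+1-(m+1-j)=j$ is even. For $m=2$ the condition "$m+1-j$ odd" means $j$ even, so (b)-edges are preserved. For $m=3$ it means $j$ odd, so the edge is reversed (and a relation that lowers an even slot becomes one that raises an even slot, also reversed). So for $k=4$ the symmetry gives no bound $t\le0$, and nothing in sight prevents a lifted path from running steadily to the right, from $X$ to $X+tn$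 with $t>0$. Such a path is a cycle in $G_R$.

This suggests what to build. At level 3 the first and the last slot may be raised. We want to raise them alternately, and to use (a)-edges in between. Take four families of points $A_s,B_s,C_s,D_s$ ($s\in\mathbb Z$), with 4-inversions of the form $Y(p,q)=A_pB_pC_qD_q$. In $A_pB_pD_q$ the last entry can move to $D_{q+1}$, since $C_q$ is absent. In $A_pC_qD_q$ the first entry can move to $A_{p+1}$, since $B_p$ is absent. To pass from $A_pB_pD_q$ to $A_pC_qD_q$ we need $Y(p,q)\notin R$; to pass back we need $Y(p,q)\in R$. So $R$ should alternate with the parity of $p+q$, and (C2) must not forbid that. Two devices achieve this: the pairs $A_pB_p$ and $C_qD_q$ are rigid, so that no single slot of $Y(p,q)$ can move; and one period $n$ shifts $s$ by $2$, so that congruence moves keep parity.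

**Proof of Theorem 1.** The window of $w=[6,5,0,-1,10,9,4,3]$ has sum $36=\binom92$ and distinct residues $6,5,0,7,2,1,4,3$ mod $8$, so $w\in\widetilde S_8$. Moreover $w(i+4)=w(i)+4$ for all $i$, and for $s\in\mathbb Z$
$$w(1+4s)=6+4s,\quad w(2+4s)=5+4s,\quad w(3+4s)=4s,\quad w(4+4s)=-1+4s.$$

**Step 1 (the 4-inversions).** The values of $D$ are $5,3,-3,-5$ on the residues $1,2,3,4$ mod $4$. As $D$ strictly decreases along a chain, an element of $\mathrm{Inv}_4(w)$ has entries $\equiv1,2,3,4$ mod $4$ in this order, and $\mathrm{Inv}_5(w)=\emptyset$. By (1),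
$$1+4s\triangleright2+4s'\iff 0<1+4(s'-s)<2\iff s'=s,$$
$$2+4s\triangleright3+4s'\iff0<1+4(s'-s)<6\iff s'-s\in\{0,1\},$$
$$3+4s\triangleright4+4s'\iff 0<1+4(s'-s)<2\iff s'=s.$$
So the lifts of elements of $\mathrm{Inv}_4(w)$ are exactly the sets $\{1+4s,2+4s,3+4s',4+4s'\}$ with $s'-s\in\{0,1\}$. Translation by $8$ shifts $s,s'$ by $2$, hence
$$\mathrm{Inv}_4(w)=\{[1,2,3,4],\ [5,6,7,8],\ [1,2,7,8],\ [5,6,11,12]\}.$$

**Step 2 (every subset of $\mathrm{Inv}_4(w)$ is consistent).** (C1) is vacuous since $\mathrm{Inv}_5(w)=\emptyset$. For (C2) we show that $\mathcal P_w(8,4)$ has no relations between distinct elements. A quasi-inversion relation would give two distinct lifts with 3 common entries. They share an entry of the pair $(1+4s,2+4s)$ and an entry of the pair $(3+4s',4+4s')$, so they have the same $s$ and $s'$ and are equal. A congruence relation with $v_1$ or $v_3$ moves only one entry of a pair, and one with $v_2$ changes $s'-s\in\{0,1\}$ by $2$; none of these stays in $\mathrm{Inv}_4(w)$. With $v_0$ the relation is trivial.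

**Step 3 (the cycle).** Take $R=\{[1,2,3,4],[5,6,7,8]\}$. For $Y=[y_1,\dots,y_4]$ the lex list of $P(Y)$ is
$$Z_1=[y_1,y_2,y_3],\quad Z_2=[y_1,y_2,y_4],\quad Z_3=[y_1,y_3,y_4],\quad Z_4=[y_2,y_3,y_4].$$
At level 3, raising slot 1 or slot 3 gives an edge $X\to X'$. The further values needed are $w(9)=14$, $w(10)=13$, $w(11)=8$, $w(12)=7$, $w(16)=11$. The $w$-values in the table show that all vertices are in $\mathrm{Inv}_3(w)$.

| edge | $w$-values of tail | reason |
|---|---|---|
| $[1,2,8]\to[1,7,8]$ | $6,5,3$ | $Y=[1,2,7,8]\notin R$: $Z_2\to Z_3$ |
| $[1,7,8]\to[5,7,8]$ | $6,4,3$ | slot 1 raised, $w(1)=6<10=w(5)$ |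
| $[5,7,8]\to[5,6,8]$ | $10,4,3$ | $Y=[5,6,7,8]\in R$: $Z_3\to Z_2$ |
| $[5,6,8]\to[5,6,12]$ | $10,9,3$ | slot 3 raised, $w(8)=3<7=w(12)$ |
| $[5,6,12]\to[5,11,12]$ | $10,9,7$ | $Y=[5,6,11,12]\notin R$: $Z_2\to Z_3$ |
| $[5,11,12]\to[9,11,12]$ | $10,8,7$ | slot 1 raised, $w(5)=10<14=w(9)$ |
| $[9,11,12]\to[9,10,12]$ | $14,8,7$ | $Y=[9,10,11,12]=[1,2,3,4]\in R$: $Z_3\to Z_2$ |
| $[9,10,12]\to[9,10,16]$ | $14,13,7$ | slot 3 raised, $w(12)=7<11=w(16)$ |

Finally $[9,10,16]=[1,2,8]$. This is a directed cycle in $G_R$; its lift runs from $X$ to $X+n$, the drift with $t=1$. $\square$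

## 8. The same drift for all $k\ge4$ and $n\ge k+4$

Writing down windows for general $k$ is awkward. It is easier to place points in the plane and read off an affine permutation.

**Standardization.** Let $E$ be a set with a free $\mathbb Z$-action generated by $T$, with $n$ orbits, and let $\mathrm{pos},\mathrm{val}:E\to\mathbb R$ be injective functions that both increase by $2$ under $T$. Each orbit has finitely many values in a bounded interval, and values that are unbounded in both directions. So there are order isomorphisms $a:(E,\mathrm{pos})\to\mathbb Z$ and $b:(E,\mathrm{val})\to\mathbb Z$. Every orbit has exactly one point $e'$ with $\mathrm{pos}(e)\le\mathrm{pos}(e')<\mathrm{pos}(e)+2$, so $a(Te)=a(e)+n$, and likewise $b(Te)=b(e)+n$. Put $w=ba^{-1}$. Then $w$ is a bijection of $\mathbb Z$ with $w(i+n)=w(i)+n$. It permutes the residues mod $n$, so $\sum_{i=1}^n(w(i)-i)\in n\mathbb Z$, and after adding a constant to $b$ we have $w\in\widetilde S_n$. Identify $E$ with $\mathbb Z$ via $a$. Then translation by $n$ is $T$, and $e\triangleright e'$ iff $\mathrm{pos}(e)<\mathrm{pos}(e')$ and $\mathrm{val}(e)>\mathrm{val}(e')$.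

**Step 1 (the points).** Let $k\ge4$ and
$$f(1)=f(2)=0,\qquad f(i)=i-2\ (3\le i\le k-2),\qquad f(k-1)=f(k)=k-3.$$
The points are $(i,s)$ with $1\le i\le k$, where $s\in\mathbb Z$ if $i\in\{1,2,k-1,k\}$ and $s\in2\mathbb Z$ if $3\le i\le k-2$. We call $i$ the *index* and put
$$\mathrm{pos}(i,s)=s+\tfrac i{k+1},\qquad\mathrm{val}(i,s)=s-6f(i)-\tfrac i{k+1},\qquad T(i,s)=(i,s+2).$$
This gives $2\cdot4+(k-4)=k+4$ orbits. For $n>k+4$ add $n-k-4$ orbits of *extra points* $e_{r,t}$ ($t\in2\mathbb Z$, $Te_{r,t}=e_{r,t+2}$) with
$$\mathrm{pos}(e_{r,t})=t+\tau_r,\qquad\mathrm{val}(e_{r,t})=t+\tau_r-\tfrac2{k+1},$$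
where the $\tau_r\in(\frac2{k+1},1)$ are distinct irrationals. Both functions are injective. On the points $(i,s)$ the index is determined by the fractional part. On extra points the values are irrational, and $t+\tau_r=t'+\tau_{r'}$ forces $|t-t'|<1$, so $t=t'$ and $r=r'$.

**Step 2 (the inversions).** We determine which chains exist. If $e\triangleright e'$, then $\mathrm{val}-\mathrm{pos}$ strictly decreases from $e$ to $e'$. On $(i,s)$ this difference is $-6f(i)-\frac{2i}{k+1}$, strictly decreasing in $i$; on extra points it is $-\frac2{k+1}$, the value for $i=1$. So $(i,s)\triangleright(j,s')$ forces $i<j$. For $i<j$, the condition on $\mathrm{pos}$ is $s'-s>-\frac{j-i}{k+1}$ and the condition on $\mathrm{val}$ is $s'-s<6(f(j)-f(i))+\frac{j-i}{k+1}$. Since $0<\frac{j-i}{k+1}<1$ and $s,s'$ are integers,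
$$(i,s)\triangleright(j,s')\iff 0\le s'-s\le6\big(f(j)-f(i)\big).\tag{3}$$
An extra point can only be the first entry of a chain, because nothing has a larger value of $\mathrm{val}-\mathrm{pos}$. Moreover $e_{r,t}\triangleright(2,s')$ iff $\tau_r-\frac2{k+1}<s'-t<\tau_r$, which never holds, because this interval lies in $(0,1)$ and $s'-t$ is an integer. A chain of length $\ge k$ that starts with an extra point would continue with at least $k-1$ points of strictly increasing indices in $\{2,\dots,k\}$, so its second entry would have index 2, which is impossible. Hence chains of length $\ge k$ contain no extra point, $\mathrm{Inv}_{k+1}(w)=\emptyset$, and the lifts of elements of $\mathrm{Inv}_k(w)$ are the tuples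
$$Y=\big((1,s_1),\dots,(k,s_k)\big)\quad\text{with consecutive entries inverted.}$$
By (3) and $f(1)=f(2)$, $f(k-1)=f(k)$, we have $s_1=s_2$ and $s_{k-1}=s_k$: the first two and the last two entries form rigid pairs.

**Step 3 (the set $R$).** Let $R=\{Y\in\mathrm{Inv}_k(w): s_1+s_k\text{ odd}\}$. This is well defined on classes, since $T$ changes $s_1+s_k$ by $4$. (C1) is vacuous. For (C2) we show that every relation of $\mathcal P_w(n,k)$ preserves the parity of $s_1+s_k$; then $R$ is an ideal. A quasi-inversion relation is a slot move. Slot $i$ has index $i$ before and after it, and since $s_1=s_2$ and $s_{k-1}=s_k$ hold on both sides, a change in one slot only cannot occur in slots $1,2,k-1,k$. A congruence relation changes each $s_i$ by $0$ or $2$. So $R\in\mathcal C_w(n,k)$.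

**Step 4 (the vertices we use).** Let $m=k-1$, and let $\eta=+1$ if $k$ is even, $\eta=-1$ if $k$ is odd. Put
$$Y(p,q)=\big((1,p),(2,p),(3,0),\dots,(k-2,0),(k-1,q),(k,q)\big)$$
(with no middle entries if $k=4$), and let $M_i(p,q)$ be $Y(p,q)$ with its $i$-th entry deleted. Let $p\in\{-2,-1,0\}$ and $q\in\{0,1,2\}$. Then $Y(p,q)\in\mathrm{Inv}_k(w)$. For $k\ge5$, by (3) and since $f(3)-f(2)=1=f(k-1)-f(k-2)$, we need $0\le-p\le6$ and $0\le q\le6$; the other consecutive pairs have equal $s$. For $k=4$ we need $0\le q-p\le6$. So all $M_i(p,q)$ are in $\mathrm{Inv}_m(w)$. The lex list of $P(Y)$ is $M_k,M_{k-1},\dots,M_1$, so the (a)-edges of $Y=Y(p,q)$ are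
$$M_{j+1}\to M_j\ \text{ if }p+q\text{ is even }(Y\notin R),\qquad M_j\to M_{j+1}\ \text{ if }p+q\text{ is odd }(Y\in R).\tag{4}$$

**Step 5 (one unit of drift).** Let $p+q$ be even, with $p,p+\eta\in\{-2,-1,0\}$ and $q,q+1\in\{0,1,2\}$. Then there is a directed path from $M_3(p,q)$ to $M_3(p+\eta,q+1)$:

1. $M_3(p,q)\to M_2(p,q)$, by (4) with $p+q$ even.
2. $M_2(p,q)\to M_2(p+\eta,q)$: slot 1 changes from $(1,p)$ to $(1,p+\eta)$. By (2), raising slot 1 goes up if $m$ is odd ($k$ even) and lowering it goes up if $m$ is even ($k$ odd).
3. $M_2(p+\eta,q)\to M_3(p+\eta,q)\to\cdots\to M_{k-1}(p+\eta,q)$, by (4) with $p+\eta+q$ odd.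
4. $M_{k-1}(p+\eta,q)\to M_{k-1}(p+\eta,q+1)$: slot $m$ is raised from $(k,q)$ to $(k,q+1)$, which goes up by (2), since $m+1-m=1$ is odd.
5. $M_{k-1}(p+\eta,q+1)\to\cdots\to M_3(p+\eta,q+1)$, by (4) with $p+\eta+q+1$ even (no edge is needed if $k=4$).

Let $p_0=-2$ if $k$ is even and $p_0=0$ if $k$ is odd. Two such paths in a row lead from $M_3(p_0,0)$ to $M_3(p_0+2\eta,2)$, and all parameters stay in the allowed ranges.

**Step 6 (closing the path).** For $k=4$ we have $M_3(0,2)=\big((1,0),(2,0),(4,2)\big)=T\,M_3(-2,0)$, the same class as $M_3(-2,0)$. This closes the cycle.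

For $k\ge5$ the middle entries have not moved, and $M_3(p_0+2\eta,2)$ is not a translate of $M_3(p_0,0)$. Two congruence edges repair this. The first two slots of $M_3(p,q)$ are $(1,p),(2,p)$ and the last two are $(k-1,q),(k,q)$.

- $M_3(p_0+2\eta,2)\to M_3(p_0,2)$. Let $X=T^{-1}M_3(0,2)$, which as a class is $M_3(0,2)$. Applying $T$ to all slots after the second gives $X+v_2=M_3(-2,2)$. If $k$ is even, $m-2$ is odd and $X\le X+v_2$, which is the edge $M_3(0,2)\to M_3(-2,2)$. If $k$ is odd, $m-2$ is even and $X+v_2\le X$, which is the edge $M_3(-2,2)\to M_3(0,2)$. In both cases this is the edge we want.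
- $M_3(p_0,2)\to M_3(p_0,0)$. Here $M_3(p_0,2)=M_3(p_0,0)+v_{m-2}$, and $X+v_{m-2}\le X$ because $m-(m-2)=2$ is even.

So $G_R$ has a closed directed walk between distinct vertices, hence a directed cycle. $\square$

For $k=5$, $n=9$ the walk reads, with $M_i^{p,q}$ short for $M_i(p,q)$,
$$M_3^{0,0}\to M_2^{0,0}\to M_2^{-1,0}\to M_3^{-1,0}\to M_4^{-1,0}\to M_4^{-1,1}\to M_3^{-1,1}\to M_2^{-1,1}$$
$$\to M_2^{-2,1}\to M_3^{-2,1}\to M_4^{-2,1}\to M_4^{-2,2}\to M_3^{-2,2}\to M_3^{0,2}\to M_3^{0,0}.$$

## 9. Acyclicity for $n\le k$: signed gaps

We prove the second statement of Theorem 3. The entries of an element of $\mathrm{Inv}_k(w)$ have distinct residues and strictly decreasing $D$. So if $n<k$, or if $n=k$ and $D$ takes fewer than $k$ values, then $\mathrm{Inv}_k(w)=\emptyset$, and $G_R$ is acyclic by Section 5. From now on $n=k$, and the residue classes ("colors") are numbered $1,\dots,k$ with $D=D_1>\dots>D_k$. Put $m=k-1$. A vertex uses all colors but one, in increasing order of color. It has *type* $M_i$ if color $i$ is missing.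

In contrast to Section 8, each color is a single residue class here, so a slot move that keeps its color is a move by a multiple of $n$, comparable to congruence moves. The plan is to record vertices by signed gaps, to see that $R$ is monotone in them, and then to show that a closed walk cannot visit $M_1$, nor $M_2$, and so on.

**Step 1 (signed gaps).** Here we set up coordinates. For a tuple $Y=(y_1,\dots,y_k)$ with $y_i$ of color $i$ (not necessarily increasing) let
$$d_j=y_{j+1}-y_j,\qquad\sigma_j=\begin{cases}+1&k-j\text{ odd}\\-1&k-j\text{ even}\end{cases},\qquad P_j=\sigma_jd_j\qquad(1\le j\le k-1).$$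
These are unchanged by translation. By (1), and since $w$ is injective, exactly one of the following holds for the colors $j,j+1$:

- $y_j\triangleright y_{j+1}$, iff $0<d_j<D_j-D_{j+1}$ (we call the corresponding interval for $P_j$ its *inverted range*);
- $y_{j+1}\ll y_j$, iff $d_j<0$;
- $y_j\ll y_{j+1}$, iff $d_j>D_j-D_{j+1}$.

Example: for $\alpha$ and $k=3$ we have $P_1=-d_1$ and $P_2=d_2$, and the diamond of Section 3 is the coordinatewise order on $(P_1,P_2)$.

**Step 2 (edges inside a type).** We find quantities that increase along them. For a vertex of type $M_i$ let $e_s$ be the entry of slot $s+1$ minus that of slot $s$ ($1\le s\le m-1$), let $\sigma_s'=+1$ if $m-s$ is odd and $-1$ if it is even, and $E_s=\sigma'_se_s$. Since $m=k-1$, we have $\sigma_s'=-\sigma_s=\sigma_{s+1}$. An edge inside a type is a (c)-edge or a slot move that keeps the color, since (a)-edges change the missing color.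

- A congruence edge with $v_s$ raises $e_s$ by $n$ if $m-s$ is odd and lowers it by $n$ if $m-s$ is even. So it increases $E_s$ by $n$ and changes no other $E$.
- A slot move at slot $j$ changes $e_{j-1}$ and $e_j$ by opposite multiples of $n$. If $m+1-j$ is odd, an edge raises slot $j$, so $e_{j-1}$ grows and $e_j$ shrinks, and $\sigma'_{j-1}=+1$, $\sigma'_j=-1$. If $m+1-j$ is even, all four signs are opposite. In both cases $E_{j-1}$ and $E_j$ increase (those that exist; at least one does, as $m\ge2$).

So *along an edge inside a type all $E_s$ weakly increase and at least one strictly increases.* We call this strictness. In particular no closed walk of positive length stays inside one type.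

Now express $E_s$ by a tuple $Y$ with $Y\setminus y_i$ the given vertex. Slot $s$ has color $s$ if $s<i$ and color $s+1$ if $s\ge i$. Hence $e_s=d_s$ for $s<i-1$, $e_{i-1}=d_{i-1}+d_i$, $e_s=d_{s+1}$ for $s\ge i$, and
$$E_s=-P_s\ (s<i-1),\qquad E_{i-1}=P_i-P_{i-1}\ (2\le i\le k-1),\qquad E_s=P_{s+1}\ (s\ge i).\tag{5}$$

**Step 3 (edges between types).** Such an edge is an (a)-edge, or a slot move that changes the color. An (a)-edge joins types $M_{i+1}$ and $M_i$ for some $i$. We claim the same for slot moves. Let the move replace color $b$ by color $a$ in slot $j$, say with $b<a$ (otherwise exchange the two vertices). The first vertex misses $a$, so $b$ is in slot $b$; the second misses $b$, so $a$ is in slot $a-1$. Thus $b=j=a-1$. So each edge between types comes from a tuple $Y$ with $Y\setminus y_i,\ Y\setminus y_{i+1}\in\mathrm{Inv}_m(w)$; call such a $Y$ a *transition tuple at $i$*. In it all consecutive color pairs except possibly $(i,i+1)$ are inverted, because each of them lies in $Y\setminus y_i$ or $Y\setminus y_{i+1}$.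

Call $Y$ *positive* if the edge is $M_{i+1}\to M_i$, that is, $Y\setminus y_{i+1}\to Y\setminus y_i$, and *negative* if it is $M_i\to M_{i+1}$. There are three cases.

- $y_i\triangleright y_{i+1}$. Then $Y\in\mathrm{Inv}_k(w)$. The lex list of $P(Y)$ is $Y\setminus y_k,\dots,Y\setminus y_1$, so $Y$ is positive iff $Y\notin R$.
- $y_i\ll y_{i+1}$. Passing from $Y\setminus y_{i+1}$ to $Y\setminus y_i$ raises slot $i$ from $y_i$ to $y_{i+1}$. By (2), $Y$ is positive iff $m+1-i=k-i$ is odd.
- $y_{i+1}\ll y_i$. Passing from $Y\setminus y_i$ to $Y\setminus y_{i+1}$ raises slot $i$. So $Y$ is positive iff $k-i$ is even.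

In the second case $d_i$ lies above its inverted range, and in the third below. Multiplying by $\sigma_i$, which is $+1$ iff $k-i$ is odd, we get one rule for both: *if $Y\notin\mathrm{Inv}_k(w)$, then $Y$ is positive if $P_i$ lies above its inverted range, and negative if $P_i$ lies below it.*

**Lemma 2 (monotonicity).** Let $Y,Y'$ be transition tuples at $i$ with $P_j(Y')\ge P_j(Y)$ for all $j$. If $Y$ is positive, then $Y'$ is positive.

*Proof.* If $P_i(Y')$ is above the inverted range, $Y'$ is positive. If it is below, then so is $P_i(Y)$, and $Y$ would be negative. So let $P_i(Y')$ be in the range; then all consecutive pairs of $Y'$ are inverted and $Y'\in\mathrm{Inv}_k(w)$. Now $P_i(Y)\le P_i(Y')$ is not above the range, and it is not below because $Y$ is positive. So $Y\in\mathrm{Inv}_k(w)$ too, and $Y\notin R$. The numbers $P_j(Y')-P_j(Y)$ are nonnegative multiples of $n$. Raise the $P_j$ one at a time in steps of $n$ from $Y$ to $Y'$. Each $d_j$ moves between two values of its inverted range, so we stay in $\mathrm{Inv}_k(w)$. A step raises $d_j$ by $n$ if $k-j$ is odd and lowers it by $n$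 if $k-j$ is even; at level $k$ both are congruence relations going upward. A class of tuples is determined by its gaps, so we end at $Y'$. Hence $Y\le Y'$ in $\mathcal P_w(n,k)$. As $Y\notin R$ and $R$ is an ideal, $Y'\notin R$, and $Y'$ is positive. $\square$

Now let $C$ be a closed walk of positive length in $G_R$. We derive a contradiction.

**Step 4 ($C$ is not contained in $M_1\cup M_2$).** Consider an *excursion* $M_2\to M_1\cdots M_1\to M_2$, with first transition tuple $Y$ (positive) and last transition tuple $Y'$ (negative), both at $1$. By (5) with $i=1$, the $P_j$ with $j\ge2$ weakly increase in $M_1$, so $P_j(Y')\ge P_j(Y)$ for $j\ge2$. If also $P_1(Y')\ge P_1(Y)$, Lemma 2 would make $Y'$ positive. So $P_1(Y')<P_1(Y)$. The excursion leads from $Y\setminus y_2$ to $Y'\setminus y'_2$, and by (5) with $i=2$ we have $E_1=P_2-P_1$ and $E_s=P_{s+1}$ for $s\ge2$ there. So $E_1$ strictly increases and the other $E_s$ weakly increase. Combining this with Step 2: *along every walk in $M_1\cup M_2$ between $M_2$-vertices all $E_s$ weakly increase, one of them strictly if the length is positive.* If $C\subseteq M_1\cup M_2$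 visited $M_2$, this would be violated by going once around $C$. If $C\subseteq M_1$, strictness in $M_1$ is violated.

**Step 5 ($C$ avoids $M_1$ and $M_2$).** Consider an excursion from $M_3$ into $M_1\cup M_2$ and back to $M_3$. It starts with an edge $M_3\to M_2$ and ends with an edge $M_2\to M_3$, so its first tuple $Y$ is positive and its last tuple $Y'$ is negative, both at $2$. By Step 4, $P_2-P_1$ and the $P_j$ with $j\ge3$ weakly increase from $Y$ to $Y'$. If $P_1(Y')\ge P_1(Y)$, then also $P_2(Y')\ge P_2(Y)$, and Lemma 2 gives a contradiction. So $P_1$ strictly decreases.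

On types $M_i$ with $i\ge3$ the colors 1 and 2 are present, so $P_1$ is defined. There it weakly decreases along edges inside a type, by (5), since $P_1=-E_1$. It is unchanged by transitions among types $\ge3$, which keep the entries of colors 1 and 2. By Step 4, $C$ visits types $\ge3$. If $C$ also visited $M_1\cup M_2$, it would contain an excursion as above, and going once around $C$ would make $P_1$ strictly smaller. So $C$ lies in types $M_{\ge3}$, and $P_1$ is constant on $C$.

**Step 6 (induction).** *Let $3\le j\le k-1$ and suppose that $C$ lies in types $M_{\ge j}$ with $P_1,\dots,P_{j-2}$ constant. Then $C$ lies in types $M_{\ge j+1}$ with $P_1,\dots,P_{j-1}$ constant.* Consider an excursion $M_{j+1}\to M_j\cdots M_j\to M_{j+1}$ with first tuple $Y$ positive and last tuple $Y'$ negative, both at $j$. By (5) with $i=j$, in $M_j$ the quantities $P_j-P_{j-1}$ and $P_s$ ($s>j$) weakly increase, and $P_s$ ($s\le j-2$) are constant by assumption. If $P_{j-1}(Y')\ge P_{j-1}(Y)$, then $P_j(Y')\ge P_j(Y)$, and Lemma 2 gives a contradiction. So $P_{j-1}$ strictly decreases over the excursion. On types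 $\ge j+1$ the colors $j-1$ and $j$ are present, $P_{j-1}=-E_{j-1}$ weakly decreases along edges inside a type, and it is unchanged by transitions among types $\ge j+1$. By strictness $C\not\subseteq M_j$, so $C$ visits types $\ge j+1$. If it also visited $M_j$, it would contain an excursion, and $P_{j-1}$ would strictly decrease around $C$. So $C$ lies in types $M_{\ge j+1}$ and $P_{j-1}$ is constant on $C$.

**Step 7 (end of the proof).** Step 5 is the hypothesis of Step 6 for $j=3$; if $k=3$, Step 5 already says $C\subseteq M_3$. Applying Step 6 for $j=3,\dots,k-1$ gives $C\subseteq M_k$, which strictness forbids. So $G_R$ has no closed walk of positive length. $\square$
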